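\title{Orthogonal Italian squares that are not Latin}

\begin{abstract}
Italian squares are the alternating sign analogues of Latin squares: they are the compressed forms of $n\times n\times n$ alternating sign hypermatrices, and orthogonality of Latin squares extends to them through the inner products of their layers. We prove that a pair of orthogonal Italian squares of order $n$ with exactly one Latin square exists if and only if $n\ge4$, and that a pair with neither square Latin exists if and only if $n\ge5$. The main construction changes each square of an orthogonal Latin pair in six cells and then orders the rows, columns and symbols so that the signs alternate.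
\end{abstract}

\section{Introduction}\label{sec:intro}

A Latin square of order $n$ is an $n\times n$ array in which each of the symbols $1,\dots,n$ occurs exactly once in every row and every column. Put $a_{ijk}=1$ if cell $(i,j)$ contains the symbol $k$, and $a_{ijk}=0$ otherwise. The result is an $n\times n\times n$ array of zeros and ones with exactly one $1$ on each \emph{line}, that is, on each set of $n$ positions obtained by fixing two of the three indices. Italian squares arise when ``exactly one $1$'' is relaxed in the way that turns permutation matrices into alternating sign matrices.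

Call a vector with entries in $\{0,\pm1\}$ \emph{alternating} if its nonzero entries alternate in sign, starting and ending with $+1$. An \emph{alternating sign matrix} (ASM) is a square matrix whose rows and columns are all alternating, and an \emph{alternating sign hypermatrix} of order $n$ is an array $A=(a_{ijk})_{i,j,k=1}^n$ whose lines are all alternating; equivalently, every slice obtained by fixing $i$, $j$ or $k$ is an ASM. The \emph{Italian square} of $A$ is the $n\times n$ array whose cell $(i,j)$ contains the formal sum $\sum_k a_{ijk}\,k$ of symbols. A cell $2-3+5$, for instance, means that $a_{ij2}=a_{ij5}=1$, $a_{ij3}=-1$ and all other $a_{ijk}$ vanish. We do not distinguish between the square and the hypermatrix. The \emph{layer} of the symbol $k$ is the ASM $A^k=(a_{ijk})_{i,j}$. The square is \emph{Latin} if $A$ has no entry $-1$; then every cell holds a single symbol and we have an ordinary Latin square. An entry $-1$ needs an entry $+1$ on either side of it along each of its three lines, so a square of order at most $2$ is Latin. In order $3$ there is a non-Latin one: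
\[
\begin{array}{ccc}
1&2&3\\
2&1{-}2{+}3&2\\
3&2&1
\end{array}
\qquad\text{with}\qquad
A^2=\begin{pmatrix}0&1&0\\1&-1&1\\0&1&0\end{pmatrix}.
\]

Two Italian squares $A$ and $B$ of order $n$ are \emph{orthogonal}, written $A\perp B$, if
\[
\langle A^k,B^l\rangle=\sum_{i,j}a_{ijk}\,b_{ijl}=1\qquad\text{for all symbols }k,l .
\]
For Latin squares, $\langle A^k,B^l\rangle$ counts the cells that contain $k$ in $A$ and $l$ in $B$, so this is the usual notion. The value $1$ is the natural one in general. The entries of an alternating vector sum to $1$, so $\sum_l B^l$ is the all-ones matrix and $\sum_l\langle A^k,B^l\rangle$ is the sum of the entries of $A^k$, which is $n$. The $n^2$ inner products therefore always have average $1$, and orthogonality asks that they all be equal.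

The definition is of interest only if it produces pairs that are not already orthogonal Latin squares. The following question was posed in \cite{ELOSZ}.

\medskip
\noindent\textbf{Problem.} \emph{Is there, for every $n\ge5$, a pair of orthogonal Italian squares of order $n$ such that \textup{(a)} the squares are not both Latin; \textup{(b)} neither square is Latin?}
\medskip

Pairs with neither square Latin have been constructed for all orders $5k$, $6k$, $7k$, $11k$ with $k\ne2$, and exhaustive computer search indicates that there is no such pair for $n<5$; see \cite{ELOSZ}.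

Two features of the definitions suggest what to expect. Entries $-1$ are confined to the interior of the hypermatrix, and in small orders the border is most of the square (twelve of the sixteen cells in order $4$), so small orders are rigid. On the other hand, orthogonality is a system of bilinear equations that does not see the order of the rows, columns and symbols, while alternation is a condition on these orders alone once the entries are given. A Latin square stays Latin in any order. Starting from orthogonal Latin squares, one can thus hope to make a small change that preserves the inner products, and to spend the freedom of reordering on making the signs alternate. One expects the answer yes for large $n$; the content lies in showing that there is no exception from $5$ on.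

\begin{theorem}\label{thm:main}
\leavevmode
\begin{enumerate}
\item A pair of orthogonal Italian squares of order $n$ with exactly one Latin square exists if and only if $n\ge4$.
\item A pair of orthogonal Italian squares of order $n$ with neither square Latin exists if and only if $n\ge5$.
\end{enumerate}
\end{theorem}

Both versions of the Problem therefore have the answer yes. The bound $n\ge5$ is sharp in version (b), and in version (a) the sharp bound is $n\ge4$.

The proof uses two results from outside. The first is the case $6k$, $k=1$, of the constructions mentioned above; it is needed only for $n=6$ in part~2.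

\begin{theorem}[see \cite{ELOSZ}]\label{thm:six}
There is a pair of orthogonal Italian squares of order $6$ with neither square Latin.
\end{theorem}

The second is the theorem of Heinrich and Zhu \cite{HZ} on orthogonal Latin squares with aligned subsquares, which is recalled in Section~\ref{sec:large} and used for even $n\ge10$.

Section~\ref{sec:five} shows the method in order $5$, and Section~\ref{sec:switch} turns it into two lemmas. These are applied to cyclic squares of odd order in Section~\ref{sec:odd}, to squares with subsquares of order $3$ in Section~\ref{sec:large}, and to squares over the field with eight elements in Section~\ref{sec:eight}. Orders $4$ and $6$ are given explicitly in Section~\ref{sec:foursix}. Section~\ref{sec:small} proves the nonexistence statements by hand, and Section~\ref{sec:proof} collects the cases.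

\section{A pair of order 5}\label{sec:five}

Consider the Latin square $L$ below and its left--right mirror image $M$:
\[
L=\begin{array}{ccccc}
3&1&5&2&4\\5&3&4&1&2\\1&2&3&4&5\\4&5&2&3&1\\2&4&1&5&3
\end{array}
\qquad\quad
M=\begin{array}{ccccc}
4&2&5&1&3\\2&1&4&3&5\\5&4&3&2&1\\1&3&2&5&4\\3&5&1&4&2
\end{array}
\qquad\quad
H=\begin{pmatrix}
0&0&0&0&0\\0&0&1&-1&0\\0&-1&0&1&0\\0&1&-1&0&0\\0&0&0&0&0
\end{pmatrix}.
\]
The $25$ pairs $(L(i,j),M(i,j))$ are distinct, so $L\perp M$. We change two layers of $L$: add $H$ to the layer of the symbol $2$ and subtract it from the layer of the symbol $4$. Since the rows and columns of $H$ sum to zero, and what is added to one layer is taken from the other, all line sums remain $1$. The two new layers and the new array are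
\[
A^2=\begin{pmatrix}
0&0&0&1&0\\0&0&1&-1&1\\0&0&0&1&0\\0&1&0&0&0\\1&0&0&0&0
\end{pmatrix},\quad
A^4=\begin{pmatrix}
0&0&0&0&1\\0&0&0&1&0\\0&1&0&0&0\\1&-1&1&0&0\\0&1&0&0&0
\end{pmatrix},\quad
A=\begin{array}{ccccc}
3&1&5&2&4\\5&3&2&1{-}2{+}4&2\\1&4&3&2&5\\4&2{-}4{+}5&4&3&1\\2&4&1&5&3
\end{array}
\]
Both layers are ASMs and the cells $1-2+4$ and $2-4+5$ alternate, so $A$ is a non-Latin Italian square. In four of the six changed cells a symbol $2$ and a symbol $4$ were simply exchanged; in the other two an entry $-1$ appeared, and it has an entry $+1$ on each side in all three directions because of the order in which the rows, columns and symbols of $L$ are written.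

Why is $A$ orthogonal to $M$? Reading downward, $M$ has the symbols $4,2,3$ on the cells where $H=1$ and the symbols $3,4,2$ on the cells where $H=-1$. Hence $\langle H,M^t\rangle=0$ for every $t$, and adding $\pm H$ to a layer of $L$ changes none of its inner products with the layers of $M$. This gives a pair with exactly one Latin square.

For a pair with no Latin square, let $B$ be the mirror image of $A$. It is a non-Latin Italian square, obtained from $M$ by means of the mirror image $H'$ of $H$. By symmetry $H'$ is orthogonal to all layers of $L$. One new term appears in the inner products $\langle A^s,B^t\rangle$, namely $\pm\langle H,H'\rangle$. The supports of $H$ and $H'$ meet in the cells $(2,3)$ and $(4,3)$, where the two matrices agree, and in the cells $(3,2)$ and $(3,4)$, where they have opposite signs. So $\langle H,H'\rangle=2-2=0$ and $A\perp B$.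

\section{Switching two layers}\label{sec:switch}

\subsection*{Conventions}
Rows, columns and symbols may be indexed by any totally ordered sets of size $n$; order isomorphisms with $\{1,\dots,n\}$ bring us back to the original definition. The two squares of a pair share the row order and the column order, and each has its own symbol order. We write $e_s$ for the unit vector at position $s$ and $\mathbf 1$ for the all-ones vector, and we treat the cell $(i,j)$ of a square as the vector $\sum_k a_{ijk}e_k$. If $b_{ij}$ denotes the cell vector of $B$, then
\begin{equation}\label{eq:vector}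
A\perp B\quad\Longleftrightarrow\quad \sum_{i,j}a_{ijk}\,b_{ij}=\mathbf 1\ \text{ for every symbol }k\text{ of }A .
\end{equation}
For elements of an ordered set, $[x,y,z]$ means that $y$ lies strictly between $x$ and $z$: $x<y<z$ or $z<y<x$. The reverse of an alternating vector is alternating. Hence reversing the rows, the columns or the symbols, or transposing, maps Italian squares to Italian squares and preserves being Latin or non-Latin; and an orthogonal pair stays orthogonal if the same reversal of rows or columns, or the transposition, is applied to both squares, or if the symbols of one square are reversed.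

A \emph{switching matrix} is a $(0,\pm1)$-matrix $H$ in which every row and every column is either zero or has exactly one entry $+1$ and one entry $-1$. For a Latin square $L$ and symbols $k\ne k'$ let
\[
A=L+H\otimes(e_k-e_{k'})
\]
be the array with $A^k=L^k+H$, $A^{k'}=L^{k'}-H$ and $A^s=L^s$ for all other $s$. Every line of $L$ is a unit vector, and every line that changes receives one $+1$ and one $-1$. So everything depends on one observation:
\begin{equation}\label{eq:three}
\text{for }p\ne q,\quad e_x+e_p-e_q\ \text{ is alternating}\iff x=q\ \text{ or }\ [p,q,x].
\end{equation}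
Indeed, for $x=q$ the vector is $e_p$; for $x=p$ it has an entry $2$; otherwise it has three nonzero entries, and the $-1$ must be the middle one.

\begin{lemma}[alternation]\label{lem:alt}
Let $L$ be a Latin square, $k\ne k'$ symbols and $H$ a switching matrix. Then $A=L+H\otimes(e_k-e_{k'})$ is an Italian square if the following two conditions hold.
\begin{itemize}
\item[\textup{(lines)}] In each nonzero row or column of $H$, let $p$ and $q$ be the positions of $+1$ and $-1$, and let $x$ and $x'$ be the positions of $k$ and $k'$ in the same row or column of $L$. Then $x=q$ or $[p,q,x]$, and $x'=p$ or $[q,p,x']$.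
\item[\textup{(cells)}] If $H(i,j)=1$, then $L(i,j)=k'$ or $[k,k',L(i,j)]$. If $H(i,j)=-1$, then $L(i,j)=k$ or $[k',k,L(i,j)]$.
\end{itemize}
The square $A$ is non-Latin if $L(i,j)\ne k'$ for some cell with $H(i,j)=1$.
\end{lemma}

\begin{proof}
In a nonzero row or column of $H$, the layer $A^k$ has the line $e_x+e_p-e_q$ and the layer $A^{k'}$ has the line $e_{x'}+e_q-e_p$. A cell with $L(i,j)=s$ becomes $e_s+e_k-e_{k'}$ if $H(i,j)=1$ and $e_s+e_{k'}-e_k$ if $H(i,j)=-1$. By \eqref{eq:three} these four kinds of vector are alternating under the stated conditions. All other lines of $A$ are lines of $L$. The cell $e_s+e_k-e_{k'}$ with $s\ne k'$ has the entry $-1$ at $k'$.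
\end{proof}

\begin{lemma}[orthogonality]\label{lem:orth}
Let $L\perp M$ be Latin squares, $A=L+H\otimes(e_k-e_{k'})$ and $B=M+H'\otimes(e_l-e_{l'})$.
\begin{enumerate}
\item If $\langle H,M^t\rangle=0$ for all $t$, then $\langle A^s,M^t\rangle=1$ for all $s,t$.
\item If moreover $\langle L^s,H'\rangle=0$ for all $s$ and $\langle H,H'\rangle=0$, then $\langle A^s,B^t\rangle=1$ for all $s,t$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $A^s=L^s+\varepsilon_sH$ and $B^t=M^t+\eta_tH'$ with $\varepsilon_s,\eta_t\in\{0,\pm1\}$. Then
\[
\langle A^s,B^t\rangle=\langle L^s,M^t\rangle+\varepsilon_s\langle H,M^t\rangle+\eta_t\langle L^s,H'\rangle+\varepsilon_s\eta_t\langle H,H'\rangle=1 ,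
\]
and the first statement is the same computation without $H'$.
\end{proof}

The condition that $\langle H,M^t\rangle=0$ for all $t$ says that $M$ shows the same multiset of symbols on the \emph{plus cells} of $H$ (where $H=1$) as on its \emph{minus cells}. Lemma~\ref{lem:orth} does not involve the orders, and Lemma~\ref{lem:alt} is a list of betweenness relations. The difficulty is that $A$ and $B$ must use the same row order and the same column order, so the two lists have to be compatible.

\begin{remark}\label{rem:six}
Six cells is the smallest possible support. A nonzero switching matrix has as many plus cells as nonzero rows and as nonzero columns, and it has at least two. With exactly two, $H$ lives on a $2\times2$ subarray, and each plus cell shares a row with one minus cell and a column with the other; the symbol of $M$ on it then differs from the symbols on both minus cells. With three plus cells, $H$ lives on a $3\times3$ subarray, and the plus cells and the minus cells form two disjoint permutation patterns in it. All our switching matrices are of this form.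
\end{remark}

Let us call $(A,B,M)$ a \emph{good triple} of order $n$ if $A$ and $B$ are non-Latin Italian squares, $M$ is a Latin square, $A\perp M$ and $A\perp B$. A good triple settles both parts of Theorem~\ref{thm:main} for its order: $(A,M)$ has exactly one Latin square and $(A,B)$ has none.

The starting pairs in Sections~\ref{sec:odd} and~\ref{sec:eight} come from the following standard fact. If $R$ is a finite commutative ring and $\lambda$, $\mu$, $\lambda-\mu$ are units, then $L(i,j)=i+\lambda j$ and $M(i,j)=i+\mu j$ are orthogonal Latin squares on $R$, since the pair of values $(s,t)$ determines $j=(\lambda-\mu)^{-1}(s-t)$ and then $i$.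

\section{Odd orders}\label{sec:odd}

\begin{proposition}\label{prop:odd}
For every odd $n\ge5$ there is a good triple of order $n$.
\end{proposition}

\begin{proof}
Index rows, columns and symbols by $\mathbb Z_n$, and let $L(i,j)=i-j$ and $M(i,j)=i+j$. These squares are orthogonal because $2$ is a unit, which is where $n$ odd is used. The matrix $M$ is symmetric, so every antisymmetric $H$ satisfies $\langle H,M^t\rangle=0$ for all $t$. We take the antisymmetric switching matrix
\[
H=+1\ \text{ on }(-1,0),\,(0,1),\,(1,-1),\qquad H=-1\ \text{ on }(0,-1),\,(1,0),\,(-1,1).
\]
On four of these six cells $L$ has the symbol $-1$ (plus cells) or $1$ (minus cells), which suggests $k=1$, $k'=-1$. Let $A=L+H\otimes(e_1-e_{-1})$.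

Since $n\ge5$, the elements $0,\pm1,\pm2$ are distinct. With $h=(n-1)/2$, order the rows and the columns by
\[
h<\dots<3<2<-1<0<1<-2<-3<\dots<-h ,
\]
an order that is reversed by negation, and order the symbols so that $-2<1<-1<2$. In row $i$ of $L$ the symbols $1$ and $-1$ are in columns $i-1$ and $i+1$; in column $j$ they are in rows $j+1$ and $j-1$. The line conditions of Lemma~\ref{lem:alt} are as follows.
\[
\begin{array}{l|cccc|cc}
&p&q&x&x'&\text{symbol }1&\text{symbol }{-1}\\\hline
\text{row }{-1}&0&1&-2&0&[0,1,-2]&x'=p\\
\text{row }0&1&-1&-1&1&x=q&x'=p\\
\text{row }1&-1&0&0&2&x=q&[0,-1,2]\\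
\text{column }{-1}&1&0&0&-2&x=q&[0,1,-2]\\
\text{column }0&-1&1&1&-1&x=q&x'=p\\
\text{column }1&0&-1&2&0&[0,-1,2]&x'=p
\end{array}
\]
Both relations $[0,1,-2]$ and $[0,-1,2]$ hold in the chosen order. On the plus cells $L$ takes the values $-1,-1,2$, and $[1,-1,2]$ holds in the symbol order; on the minus cells it takes the values $1,1,-2$, and $[-1,1,-2]$ holds. So $A$ is Italian. It is non-Latin, because cell $(1,-1)$ is $e_1-e_{-1}+e_2$, and $A\perp M$ by Lemma~\ref{lem:orth}.

Let $B(i,j)=A(i,-j)$, with the same symbol order. This is $A$ with its columns reversed, so $B$ is a non-Latin Italian square. Since $M(i,j)=L(i,-j)$, we have $B=M+H'\otimes(e_1-e_{-1})$ with $H'(i,j)=H(i,-j)$. The substitution $j\mapsto-j$ gives $\langle L^s,H'\rangle=\langle M^s,H\rangle=0$. In the sum $\langle H,H'\rangle=\sum_{i,j}H(i,j)H(i,-j)$ the cells $(-1,0)$ and $(1,0)$ contribute $1$ each, the cells $(0,1)$ and $(0,-1)$ contribute $-1$ each, and the cells $(1,-1)$ and $(-1,1)$ contribute $0$ because $H(1,1)=H(-1,-1)=0$. The sum is $0$, and $A\perp B$ by Lemma~\ref{lem:orth}.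
\end{proof}

For $n=5$, naming the symbols $-2,1,0,-1,2$ as $1,\dots,5$ gives the squares of Section~\ref{sec:five}. For $n=3$ the argument breaks down because $2=-1$ makes $[0,-1,2]$ false, in accordance with Proposition~\ref{prop:three}.

\section{Orders at least 10}\label{sec:large}

For even $n$ the squares $i-j$ and $i+j$ over $\mathbb Z_n$ are not orthogonal, and we need a different source of $3\times3$ subarrays on which the hypotheses of Lemma~\ref{lem:orth} hold. Subsquares of order $3$ provide one.

Latin squares $L,M$ have \emph{aligned subsquares of order $w$} if there are a set $R$ of $w$ rows and a set $C$ of $w$ columns such that each of $L$ and $M$ uses only $w$ symbols on $R\times C$. A \emph{pair of orthogonal Latin squares of order $v$ missing aligned orthogonal subsquares of order $w$} is the corresponding object with a hole. It consists of two $v\times v$ arrays $L,M$ on $v$ symbols, empty exactly on $R\times C$, and $w$-sets $S,T$ of symbols such that: no symbol is repeated in a row or column; the rows in $R$ and the columns in $C$ contain no symbol of $S$ in $L$ and no symbol of $T$ in $M$; and the pairs $(L(i,j),M(i,j))$ on the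 filled cells are the pairs outside $S\times T$, each once.

\begin{theorem}[Heinrich and Zhu \cite{HZ}]\label{thm:HZ}
For $v\ge3w$ and $(v,w)\ne(6,1)$ there is a pair of orthogonal Latin squares of order $v$ missing aligned orthogonal subsquares of order $w$.
\end{theorem}

For $w=3$, fill the hole with the orthogonal squares $j-i$ and $i+j$ over $\mathbb Z_3$, written in the symbols of $S$ and of $T$. Every row and column is then complete and the pairs in $S\times T$ are supplied once each, so we obtain orthogonal Latin squares of order $v$ with aligned subsquares of order $3$. We need this only for even $v\ge10$.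

\begin{proposition}\label{prop:large}
Let $n\ge10$ and let $L\perp M$ be Latin squares of order $n$ with aligned subsquares of order $3$. Then there is a good triple of order $n$.
\end{proposition}

\begin{proof}
\emph{Normal form.} Index the three rows and the three columns of the block $R\times C$ by $\mathbb Z_3$. The cells of the block that carry a given symbol of $L$ form a permutation of $\mathbb Z_3$. The six permutations of $\mathbb Z_3$ are the translations $j=i+t$ and the reflections $j=t-i$, and a translation and a reflection share exactly one cell, because $2i=t'-t$ has one solution. The three symbol classes of $L$ in the block are disjoint, so they are the three translations or the three reflections. The same holds for $M$, and $L$ and $M$ cannot have the same classes since they are orthogonal. After replacing the column index $j$ by $-j$ if necessary, we can name the rows $r_i$, the columns $c_j$ and the symbols $a_t,b_t$ of the block ($i,j,t\in\mathbb Z_3$) so that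
\[
L(r_i,c_j)=a_{j-i},\qquad M(r_i,c_j)=b_{i+j}.
\]
All other rows, columns and symbols are called \emph{outer}; there are $N=n-3\ge7$ of each.

\smallskip
\emph{The squares.} For a parameter $\delta\in\mathbb Z_3$ define four sets of cells $(r_i,c_j)$ of the block,
\[
P=\{j-i=1\},\quad Q=\{j-i=-1\},\quad P'=\{i+j=\delta+1\},\quad Q'=\{i+j=\delta-1\},
\]
and let $H=\chi_P-\chi_Q$ and $H'=\chi_{P'}-\chi_{Q'}$, where $\chi$ denotes the indicator matrix. These are switching matrices. Each of $P,Q$ is a translation and meets each reflection once, so it shows each of $b_0,b_1,b_2$ once in $M$; thus $\langle H,M^t\rangle=0$ for all $t$. In the same way each of $P',Q'$ shows each $a_t$ once in $L$, so $\langle L^s,H'\rangle=0$ for all $s$. Finally $\langle H,H'\rangle=1-1-1+1=0$. All hypotheses of Lemma~\ref{lem:orth} hold, whatever symbols are switched.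

Switching $a_{-1}$ with $a_1$ would merely exchange these two symbols in the block and leave the square Latin. To create entries $-1$ we bring in outer symbols $\sigma$ of $L$ and $\tau$ of $M$:
\[
A=L+H\otimes(e_{a_{-1}}-e_\sigma),\qquad B=M+H'\otimes(e_{b_{\delta-1}}-e_\tau).
\]
In $A$ the cells of $Q$ now hold $\sigma$ and the cells of $P$ hold $a_1-\sigma+a_{-1}$; in $B$ the cells of $Q'$ hold $\tau$ and the cells of $P'$ hold $b_{\delta+1}-\tau+b_{\delta-1}$. Order the symbols of $L$ so that $[a_1,\sigma,a_{-1}]$ and those of $M$ so that $[b_{\delta+1},\tau,b_{\delta-1}]$. Then the cell conditions of Lemma~\ref{lem:alt} hold, and both arrays have entries $-1$. It remains to choose $\sigma,\tau,\delta$ and the row and column orders so that the line conditions hold for $A$ and $B$ at once.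

\smallskip
\emph{The line conditions.} Apply Lemma~\ref{lem:alt} to $A$ with $(k,k')=(a_{-1},\sigma)$. In each row and column of the block, $a_{-1}$ stands at the cell of $Q$, so $x=q$. What remains is $[q,p,x']$: the cell of $P$ must lie between the cell of $Q$ and the position of $\sigma$. For $B$, with $(k,k')=(b_{\delta-1},\tau)$, we have $x=q$ again, and the cell of $P'$ must lie between the cell of $Q'$ and the position of $\tau$.

Let $x_i$ be the column of $\sigma$ in row $r_i$ of $L$ and $u_i$ the row of $\sigma$ in column $c_i$ of $L$; let $y_j$ be the column of $\tau$ in row $r_j$ of $M$ and $v_j$ the row of $\tau$ in column $c_j$ of $M$. These columns and rows are outer, since the block contains no outer symbol. We keep the block together: for parameters $\gamma,\rho\in\mathbb Z_3$ the columns $c_{\gamma-1}<c_\gamma<c_{\gamma+1}$ are consecutive and the rows $r_{\rho-1}<r_\rho<r_{\rho+1}$ are consecutive. Every outer column is then to the left or to the right of the block, every outer row is above or below it, and only the side matters. If $\mathbb Z_3$ is ordered by $\gamma-1<\gamma<\gamma+1$, then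
\begin{equation}\label{eq:cyc}
s-1<s+1\iff s=\gamma ,
\end{equation}
because $(s-1,s+1)$ equals $(\gamma-1,\gamma+1)$, $(\gamma,\gamma-1)$, $(\gamma+1,\gamma)$ for $s=\gamma,\gamma+1,\gamma-1$. The outer position must be on the side of the block toward which one moves in going from $Q$ to $P$ (or from $Q'$ to $P'$), and \eqref{eq:cyc} tells which side this is.
\begin{itemize}
\item Row $r_i$ of $A$ has $Q$ at $c_{i-1}$ and $P$ at $c_{i+1}$: we need $x_i$ on the right if $i=\gamma$, and on the left otherwise.
\item Row $r_j$ of $B$ has $Q'$ at $c_{s-1}$ and $P'$ at $c_{s+1}$ with $s=\delta-j$: we need $y_j$ on the right if $\delta-j=\gamma$, and on the left otherwise.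
\item Column $c_i$ of $A$ has $P$ at $r_{i-1}$ and $Q$ at $r_{i+1}$: we need $u_i$ above if $i=\rho$, and below otherwise.
\item Column $c_j$ of $B$ has $Q'$ at $r_{s-1}$ and $P'$ at $r_{s+1}$ with $s=\delta-j$: we need $v_j$ below if $\delta-j=\rho$, and above otherwise.
\end{itemize}
For $\gamma=\rho=0$, for example, the layer $A^\sigma$ looks as follows on the block, with rows and columns in the order $-1,0,1$; the name of an outer row or column marks the side on which the line has its second entry $+1$.
\[
\begin{array}{c|ccc|c}
&&u_0&&\\\hline
x_{-1}&0&-1&1&\\
&1&0&-1&x_0\\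
x_1&-1&1&0&\\\hline
&u_{-1}&&u_1&
\end{array}
\]

\smallskip
\emph{Conflicts.} The columns $x_0,x_1,x_2$ are distinct, because $\sigma$ occurs once in each column of $L$; for the same reason the $y_j$, the $u_i$ and the $v_j$ are distinct. So $A$ alone, or $B$ alone, can always be accommodated. A conflict can arise only when an outer column or row receives a demand from both squares. Put
\[
E=\{(i,j):x_i=y_j\},\qquad F=\{(i,j):u_i=v_j\}\subseteq\mathbb Z_3^2 .
\]
The demands agree exactly when
\begin{itemize}
\item[(E)] for each $(i,j)\in E$: $i=\gamma$ if and only if $\delta-j=\gamma$;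
\item[(F)] for each $(i,j)\in F$: exactly one of $i=\rho$ and $\delta-j=\rho$ holds.
\end{itemize}
Indeed, (E) says that $x_i$ is sent to the right if and only if $y_j$ is, and (F) says that $u_i$ is sent above ($i=\rho$) if and only if $v_j$ is ($\delta-j\ne\rho$). Each parameter has only three values, so we first make $E$ and $F$ small by a good choice of $\sigma$ and $\tau$.

\smallskip
\emph{Choice of $\sigma$ and $\tau$.} Fix $(i,j)$ and an outer column $c$. The symbols $L(r_i,c)$ and $M(r_j,c)$ are outer, because the symbols $a_t$ of row $r_i$ and the symbols $b_t$ of row $r_j$ are all inside the block, and $(\sigma,\tau)=(L(r_i,c),M(r_j,c))$ is the only pair with $x_i=y_j=c$. Summing over the $N^2$ pairs of outer symbols gives $\sum_{\sigma,\tau}|E|=9N$, and the same count with rows gives $\sum_{\sigma,\tau}|F|=9N$. The average of $|E|+|F|$ is $18/N\le18/7<3$; this is where $n\ge10$ is used. Choose $(\sigma,\tau)$ with $|E|+|F|\le2$. One of the two sets has at most one element. Transposing $L$ and $M$ and renaming $a_t$ as $a_{-t}$ preserves the normal form and exchanges $E$ and $F$, and a good triple for the transposed pair serves equally well.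 So we may assume $|E|\le1$ and $|F|\le2$.

\smallskip
\emph{Choice of $\delta,\rho,\gamma$.} Condition (F) fails for every $\rho$ if $i=\delta-j$ for some $(i,j)\in F$. Since $|F|\le2$, we can choose $\delta$ with $\delta\ne i+j$ for all $(i,j)\in F$. For each $(i,j)\in F$ the elements $i$ and $\delta-j$ are then distinct; the elements of $\mathbb Z_3$ sum to $0$, so the third element is $-i-(\delta-j)=2i+j-\delta$. Again because $|F|\le2$, we can choose $\rho\ne2i+j-\delta$ for all $(i,j)\in F$. Then $\rho$ is one of the two distinct elements $i$ and $\delta-j$, and (F) holds. If $E$ is empty, or $E=\{(i,j)\}$ with $i=\delta-j$, then (E) holds for any $\gamma$. If $E=\{(i,j)\}$ with $i\ne\delta-j$, let $\gamma$ be the third element $2i+j-\delta$; both sides of (E) are false, so (E) holds.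

Place every outer column and row that has received a demand on the required side, and the others anywhere outside the block. By Lemma~\ref{lem:alt}, $A$ and $B$ are non-Latin Italian squares, and by Lemma~\ref{lem:orth}, $A\perp M$ and $A\perp B$.
\end{proof}

\section{Order 8}\label{sec:eight}

Order $8$ is even, and too small for Theorem~\ref{thm:HZ} with $w=3$. We return to the method of Section~\ref{sec:odd} with the field of eight elements in place of $\mathbb Z_n$.

\begin{proposition}\label{prop:eight}
There is a good triple of order $8$.
\end{proposition}

\begin{proof}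
Let $\alpha\in GF(8)$ satisfy $\alpha^3=\alpha+1$. Write $\varepsilon_0+\varepsilon_1\alpha+\varepsilon_2\alpha^2$ as the integer $\varepsilon_0+2\varepsilon_1+4\varepsilon_2\in\{0,\dots,7\}$, so that addition is the bitwise exclusive or. Let $L(i,j)=i+\alpha j$ and $M(i,j)=i+j$; they are orthogonal since $\alpha\ne0,1$. The rows $0,1,2$ are shown below, and row $0$ of $L$ is the table of multiplication by $\alpha$.
\[
\begin{array}{c|cccccccc}
L&0&1&2&3&4&5&6&7\\\hline
0&0&2&4&6&3&1&7&5\\
1&1&3&5&7&2&0&6&4\\
2&2&0&6&4&1&3&5&7
\end{array}
\qquad
\begin{array}{c|cccccccc}
M&0&1&2&3&4&5&6&7\\\hline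
0&0&1&2&3&4&5&6&7\\
1&1&0&3&2&5&4&7&6\\
2&2&3&0&1&6&7&4&5
\end{array}
\]
In column $j$ the symbol $s$ is in row $s+\alpha j$ of $L$ and in row $s+j$ of $M$. Let
\begin{align*}
H&=+1\ \text{ on }(0,1),(1,2),(2,0), & H&=-1\ \text{ on }(1,0),(2,1),(0,2),\\
H'&=+1\ \text{ on }(1,6),(2,3),(0,7), & H'&=-1\ \text{ on }(0,3),(1,7),(2,6).
\end{align*}
As in the odd case, $H$ is antisymmetric and $M$ is symmetric: $M$ shows $1,3,2$ on the plus cells of $H$ and $1,3,2$ on its minus cells. The matrix $H'$ is the same pattern adapted to $L$, namely $H'(i,j)=-H(i,\alpha j+7)$: $L$ shows $6,4,5$ on the plus cells of $H'$ and $6,4,5$ on its minus cells. The shift by $7$ moves the support to the columns $3,6,7$, so the supports of $H$ and $H'$ are disjoint and $\langle H,H'\rangle=0$. Thus Lemma~\ref{lem:orth} applies to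
\[
A=L+H\otimes(e_1-e_2),\qquad B=M+H'\otimes(e_3-e_7).
\]
Choose the orders
\[
\begin{array}{ll}
\text{rows: }5<0<2<1<4<6<3<7, & \text{symbols of }A:\ 0<4<1<2<5<\cdots,\\
\text{columns: }0<1<6<7<2<4<3<5, & \text{symbols of }B:\ 6<4<3<7<1<\cdots.
\end{array}
\]
The tables list the data of Lemma~\ref{lem:alt} and the relations that are needed when $x\ne q$ or $x'\ne p$. Relations for rows refer to the column order and relations for columns to the row order.
\[
\begin{array}{l|cccc|l}
A&p&q&x&x'&\text{needed}\\\hline
\text{row }0&1&2&5&1&[1,2,5]\\
\text{row }1&2&0&0&4&[0,2,4]\\
\text{row }2&0&1&4&0&[0,1,4]\\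
\text{col. }0&2&1&1&2&\text{none}\\
\text{col. }1&0&2&3&0&[0,2,3]\\
\text{col. }2&1&0&5&6&[1,0,5],\,[0,1,6]
\end{array}
\qquad
\begin{array}{l|cccc|l}
B&p&q&x&x'&\text{needed}\\\hline
\text{row }0&7&3&3&7&\text{none}\\
\text{row }1&6&7&2&6&[6,7,2]\\
\text{row }2&3&6&1&5&[3,6,1],\,[6,3,5]\\
\text{col. }6&1&2&5&1&[1,2,5]\\
\text{col. }3&2&0&0&4&[0,2,4]\\
\text{col. }7&0&1&4&0&[0,1,4]
\end{array}
\]
In the column order we have $1<2<5$, $0<2<4$, $0<1<4$, $6<7<2$, $1<6<3$ and $6<3<5$. In the row order we have $0<2<3$, $5<0<1$, $0<1<6$, $5<2<1$, $0<2<4$ and $0<1<4$. So all line conditions hold.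

For the cells of $A$: $L$ shows $2,5,2$ on the plus cells of $H$, which needs $[1,2,5]$, and $1,0,4$ on the minus cells, which needs $[2,1,0]$ and $[2,1,4]$. For the cells of $B$: $M$ shows $7,1,7$ on the plus cells of $H'$, which needs $[3,7,1]$, and $3,6,4$ on the minus cells, which needs $[7,3,6]$ and $[7,3,4]$. All six relations hold in the symbol orders above. Cell $(1,2)$ of $A$ is $e_1-e_2+e_5$ and cell $(2,3)$ of $B$ is $e_3-e_7+e_1$, so neither square is Latin.
\end{proof}

\section{Orders 4 and 6 with one Latin square}\label{sec:foursix}

These two orders are given directly. Order $6$ is the exception in Theorem~\ref{thm:HZ} for $w=1$, so that theorem offers no orthogonal Latin pair to start from. By \eqref{eq:vector}, $A\perp M$ for a Latin square $M$ means that for each $k$ the symbols of $M$, summed formally over the cells of $A^k$ with the signs of $A^k$, give every symbol exactly once.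

\begin{proposition}\label{prop:foursix}
For $n=4$ and $n=6$ there is an orthogonal pair of order $n$ with exactly one Latin square.
\end{proposition}

\begin{proof}
For $n=4$ take
\[
A=\begin{array}{cccc}4&2&3&1\\2&1{-}2{+}3&2&4\\3&2&1{-}2{+}4&2\\1&4&2&3\end{array}
\qquad\qquad
M=\begin{array}{cccc}1&2&3&4\\2&1&4&3\\4&3&2&1\\3&4&1&2\end{array}
\]
The square $M$ is Latin. In $A$ the cells alternate, the border rows and columns are permutations, and in rows $2,3$ and columns $2,3$ the symbol $2$ occurs with signs $+,-,+$ and the other symbols once. The table gives, for each layer of $A$, the signed symbols of $M$ row by row.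
\[
\begin{array}{c|cccc}
\text{layer}&\text{row }1&\text{row }2&\text{row }3&\text{row }4\\\hline
1&4&1&2&3\\
2&2&2{-}1{+}4&3{-}2{+}1&1\\
3&3&1&4&2\\
4&1&3&2&4
\end{array}
\]
In layer $2$ the symbols $1$ and $2$ occur twice with sign $+$ and once with sign $-$, and $3,4$ occur once. Every layer gives $1+2+3+4$.

For $n=6$ take
\[
A=\begin{array}{cccccc}
2&4&1&3&6&5\\
5&1&3&2{-}3{+}6&3&4\\
6&3&5&1&2{-}3{+}4&3\\
3&2{-}3{+}6&4&3&5&1\\
4&3&2{-}3{+}6&5&1{-}2{+}3&2\\
1&5&3&4&2&6
\end{array}
\qquad
M=\begin{array}{cccccc}
3&6&1&4&2&5\\1&2&6&3&5&4\\6&4&2&5&1&3\\2&5&3&1&4&6\\5&1&4&6&3&2\\4&3&5&2&6&1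
\end{array}
\]
The square $M$ is Latin. In $A$ the cells alternate, and rows $1,6$ and columns $1,6$ are permutations. In rows $2,3,4$ and columns $2,3,4$ the symbol $3$ occurs with signs $+,-,+$ and the others once. In row $5$ and column $5$ each of the symbols $2$ and $3$ occurs with signs $+,-,+$ and the others once. The signed symbols of $M$ are
\[
\begin{array}{c|cccccc}
\text{layer}&\text{row }1&\text{row }2&\text{row }3&\text{row }4&\text{row }5&\text{row }6\\\hline
1&1&2&5&6&3&4\\
2&3&3&1&5&4{-}3{+}2&6\\
3&4&6{-}3{+}5&4{-}1{+}3&2{-}5{+}1&1{-}4{+}3&5\\
4&6&4&1&3&5&2\\
5&5&1&2&4&6&3\\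
6&2&3&6&5&4&1
\end{array}
\]
In layer $2$ the symbol $3$ occurs twice with sign $+$ and once with sign $-$; in layer $3$ the same is true of each of $1,3,4,5$; all other symbols occur once. Every layer gives $1+2+3+4+5+6$.
\end{proof}

\section{Nonexistence in orders 3 and 4}\label{sec:small}

Let $A\perp B$ be Italian squares of order $n$, let $b_{ij}\in\mathbb Z^n$ be the cell vectors of $B$, and write $v(s)$ for the entry of a vector $v$ at the symbol $s$. A \emph{unit} is a vector $e_s$, and a \emph{border} cell is a cell in the first or last row or column. We use the following facts.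
\begin{itemize}
\item[(F1)] The vectors $b_{ij}$ in any row or column sum to $\mathbf 1$, since alternating vectors have sum $1$.
\item[(F2)] The first and the last entry of an alternating vector are not $-1$. Hence an entry $-1$ of a hypermatrix has all three indices in $\{2,\dots,n-1\}$. In particular the layer $A^1$ is a permutation matrix, border cells are units, and by (F1) the units along a border row or column are distinct.
\item[(F3)] In an alternating vector of length $n$, an entry $-1$ in position $2$ forces $+1$ in position $1$, and an entry $-1$ in position $n-1$ forces $+1$ in position $n$.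
\end{itemize}
Suppose that $a_{222}=-1$. The idea is to compare the orthogonality relation for the layer $A^2$, whose support lies mostly in row $2$ and column $2$, with the sums (F1) along that row and column. Let $w_{ij}$ be the number of the indices $i,j$ that equal $2$, minus $a_{ij2}$. Adding (F1) for row $2$ and for column $2$ and subtracting \eqref{eq:vector} for $k=2$ gives
\begin{equation}\label{eq:w}
\mathbf 1=\sum_{i,j}w_{ij}\,b_{ij},\qquad w_{22}=3 .
\end{equation}
The coefficient $3$ is large, and few other cells are left to compensate for it.

\begin{proposition}\label{prop:three}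
A non-Latin Italian square of order $3$ is not orthogonal to any Italian square.
\end{proposition}

\begin{proof}
By (F2) the only possible entry $-1$ is $a_{222}$. Then row $2$ and column $2$ of $A^2$ are $(1,-1,1)$, and the line sums make the corners zero, so $A^2$ is the matrix shown in Section~\ref{sec:intro}. All $w_{ij}$ other than $w_{22}$ vanish, and \eqref{eq:w} reads $\mathbf 1=3b_{22}$, which is impossible in integers.
\end{proof}

\begin{proposition}\label{prop:four}
If $A\perp B$ are Italian squares of order $4$ and $A$ is non-Latin, then $B$ is Latin.
\end{proposition}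

\begin{proof}
An entry $-1$ of $A$ has its indices in $\{2,3\}$. Reversing the rows or columns of both squares, or the symbols of $A$, we may assume $a_{222}=-1$. By (F3), $a_{122}=a_{212}=a_{221}=1$. The last equality says that the permutation matrix $A^1$ contains the cell $(2,2)$.

The first row and the first column of $A^2$ are nonnegative, so both equal $(0,1,0,0)$. Row $2$ is $(1,-1,1,0)$ or $(1,-1,0,1)$, and the same holds for column $2$. Four entries remain, in rows and columns $3,4$, and only the one at $(3,3)$ can be negative. If row $2$ and column $2$ are both $(1,-1,1,0)$, the line sums give $a_{342}=a_{432}=-a_{332}$ and $a_{442}=1+a_{332}$ with $a_{332}\in\{0,-1\}$: two matrices. In the other three cases the last row or the last column already has its entry $1$, and the line sums determine the rest. So $A^2$ is one of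
\[
\underset{\text{(i)}}{\left(\begin{smallmatrix}0&1&0&0\\1&-1&1&0\\0&1&0&0\\0&0&0&1\end{smallmatrix}\right)}\quad
\underset{\text{(ii)}}{\left(\begin{smallmatrix}0&1&0&0\\1&-1&1&0\\0&1&-1&1\\0&0&1&0\end{smallmatrix}\right)}\quad
\underset{\text{(iii)}}{\left(\begin{smallmatrix}0&1&0&0\\1&-1&1&0\\0&0&0&1\\0&1&0&0\end{smallmatrix}\right)}\quad
\underset{\text{(iv)}}{\left(\begin{smallmatrix}0&1&0&0\\1&-1&0&1\\0&1&0&0\\0&0&1&0\end{smallmatrix}\right)}\quad
\underset{\text{(v)}}{\left(\begin{smallmatrix}0&1&0&0\\1&-1&0&1\\0&0&1&0\\0&1&0&0\end{smallmatrix}\right)}.
\]
Case (iv) is the transpose of (iii); transposing both squares keeps $a_{222}=-1$ and reduces it to (iii). In the other cases \eqref{eq:w} becomes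
\begin{align*}
\text{(i)}\quad&\mathbf 1+b_{44}=3b_{22}+b_{24}+b_{42},\\
\text{(ii)}\quad&\mathbf 1+b_{34}+b_{43}=3b_{22}+b_{33}+b_{24}+b_{42},\\
\text{(iii)}\quad&\mathbf 1+b_{34}=3b_{22}+b_{24}+b_{32},\\
\text{(v)}\quad&\mathbf 1+b_{33}=3b_{22}+b_{23}+b_{32}.
\end{align*}
An alternating vector of length $4$ is a unit or has the form $e_a-e_m+e_c$ with $a,m,c$ distinct. In every case $b_{22}$ is a unit. For suppose $b_{22}(s)=-1$. In (i), (iii) and (v) the right side at $s$ is at most $-3+2=-1$ and the left side is at least $0$. In (ii) the right side at $s$ is at most $-3+3=0$ and the left side is at least $1$, since $b_{34}$ and $b_{43}$ are units. Write $b_{22}=e_m$.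

\smallskip
\emph{Case (i).} The left side has four nonzero entries. The right side is a combination of three units and has at most three. This case is impossible.

\smallskip
\emph{Case (ii).} The matrix $A^2$ is invariant under rotation by $180^\circ$, so using row $3$ and column $3$ in place of row $2$ and column $2$ gives a second equation,
\[
\mathbf 1+b_{21}+b_{12}=3b_{33}+b_{22}+b_{31}+b_{13}.
\]
The argument above shows that $b_{33}$ is a unit $e_{m'}$. In the first equation the left side is positive at all four symbols, so $e_m,e_{m'},b_{24},b_{42}$ are the four distinct units. In the second equation, for the same reason, $e_{m'},e_m,b_{31},b_{13}$ are the four distinct units; its right side is thus $\mathbf 1+2e_{m'}$, and $b_{21}=b_{12}=e_{m'}$. By (F1), $b_{23}=\mathbf 1-e_{m'}-e_m-b_{24}$ and $b_{32}=\mathbf 1-e_{m'}-e_m-b_{42}$, and both are units because three distinct units are subtracted. All four inner cells of $B$ are units, so $B$ is Latin.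

\smallskip
\emph{Cases (iii) and (v): the cells in columns $1$ and $2$.} We first show that we may take $b_{32}(m)=-1$. In (iii) the left side at $m$ is at most $2$, and the right side is $3+b_{24}(m)+b_{32}(m)\ge3+0-1$. Equality holds throughout: $b_{34}=e_m$, $b_{24}(m)=0$, $b_{32}(m)=-1$. In (v) the equation at $m$ gives
\begin{equation}\label{eq:v}
b_{23}(m)+b_{32}(m)=b_{33}(m)-2\le-1 ,
\end{equation}
so one of the two terms is $-1$; the matrix (v) is symmetric, and after transposing both squares if necessary it is $b_{32}(m)$. In both cases write $b_{32}=e_a-e_m+e_c$ and let $d$ be the fourth symbol, so that $\mathbf 1=e_a+e_c+e_d+e_m$. By (F3) in row $3$ and in column $2$ we get $b_{31}=b_{42}=e_m$. Then (F1) gives $b_{12}=e_d$ from column $2$, and from row $3$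
\begin{equation}\label{eq:row3}
b_{33}+b_{34}=e_m+e_d .
\end{equation}

\emph{Case (iii), continued.} Since $b_{34}=e_m$, \eqref{eq:row3} gives $b_{33}=e_d$. Equation (iii) reads $\mathbf 1+e_m=2e_m+e_a+e_c+b_{24}$, so $b_{24}=e_d$.

\emph{Case (v), continued.} By \eqref{eq:v}, $b_{23}(m)$ is $-1$ or $0$. If $b_{23}(m)=-1$, then $b_{33}(m)=0$; now (F3) in row $2$ gives $b_{24}=e_m$ and \eqref{eq:row3} gives $b_{34}=e_m$, a repetition in the border column $4$. So $b_{23}(m)=0$ and $b_{33}(m)=1$, and $b_{34}\ne e_m$ by \eqref{eq:row3}. Equation (v) can be written as $b_{23}=b_{33}+e_d-e_m$. If $b_{34}=e_y$ with $y\in\{a,c\}$, then $b_{33}=e_m+e_d-e_y$ and $b_{23}=2e_d-e_y$, which is not a $(0,\pm1)$-vector. Hence $b_{34}=e_d$, $b_{33}=e_m$ and $b_{23}=e_d$.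

\emph{The contradiction.} We have reached the partial arrays
\[
\text{(iii)}\quad
\begin{array}{cccc}
\cdot&d&\cdot&\cdot\\ \cdot&m&\cdot&d\\ m&a{-}m{+}c&d&m\\ \cdot&m&\cdot&\cdot
\end{array}
\qquad\qquad
\text{(v)}\quad
\begin{array}{cccc}
\cdot&d&\cdot&\cdot\\ \cdot&m&d&\cdot\\ m&a{-}m{+}c&m&d\\ \cdot&m&\cdot&\cdot
\end{array}
\]
which differ by exchanging columns $3$ and $4$. Let $(g,h)=(3,4)$ in case (iii) and $(g,h)=(4,3)$ in case (v), so that $b_{3g}=e_d$, $b_{2h}=e_d$ and $b_{3h}=e_m$.

Row $2$ gives $b_{21}+b_{2g}=e_a+e_c$. The unit $b_{21}$ is not $e_m$, because $b_{31}=e_m$ is in the same border column. If $b_{21}=e_d$, then $b_{2g}(d)=-1$, so $(2,g)$ is an inner cell, $g=3$, and (F3) in column $3$ gives $b_{13}=e_d=b_{12}$, a repetition in row $1$. So $b_{21}\in\{e_a,e_c\}$. Nothing so far distinguishes $a$ from $c$, and we name them so that $b_{21}=e_a$. Column $1$ gives $b_{11}+b_{41}=e_c+e_d$, and $b_{11}\ne b_{12}=e_d$, so $b_{11}=e_c$ and $b_{41}=e_d$.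

Only now do we need a second layer of $A$. By \eqref{eq:vector}, the vectors $b_{ij}$ on the four cells of the permutation matrix $A^1$ sum to $\mathbf 1$. The cell $(2,2)$ contributes $e_m$, and the cells in rows $1$ and $4$ contribute units. The cell in row $3$ is not $(3,1)$ or $(3,h)$, since these would make the entry at $m$ at least $2$; so it is $(3,g)$ and contributes $e_d$. The other two cells contribute $e_a+e_c$ and are $\{(1,h),(4,1)\}$ or $\{(1,1),(4,h)\}$. The first set is excluded by $b_{41}=e_d$. For the second, $b_{11}=e_c$ forces $b_{4h}=e_a$, and column $h$ gives $b_{1h}=\mathbf 1-e_d-e_m-e_a=e_c=b_{11}$, a repetition in row $1$.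

Thus only case (ii) occurs, and there $B$ is Latin.
\end{proof}

Case (ii) does occur: the layer $A^2$ of the square of order $4$ in Section~\ref{sec:foursix} is the matrix (ii), and its Latin mate has $m=1$, $m'=2$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Good triples exist for odd $n\ge5$ (Proposition~\ref{prop:odd}), for $n=8$ (Proposition~\ref{prop:eight}) and for even $n\ge10$ (Theorem~\ref{thm:HZ} with $w=3$ and Proposition~\ref{prop:large}). This gives pairs of both kinds for all $n\ge5$ except $n=6$.

In part~1, the orders $4$ and $6$ are covered by Proposition~\ref{prop:foursix}. In part~2, the order $6$ is covered by Theorem~\ref{thm:six}.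

Conversely, all Italian squares of order at most $2$ are Latin, and by Proposition~\ref{prop:three} both squares of an orthogonal pair of order $3$ are Latin, since orthogonality is symmetric. So neither kind of pair exists for $n\le3$. For $n=4$, Proposition~\ref{prop:four} shows that every orthogonal pair contains a Latin square. \qed

\begin{thebibliography}{9}

\bibitem{ELOSZ}
Alena Ernst, Stefano Lia, Cian O'Brien, John Sheekey, Jens Zumbr\"agel,
\emph{Generalising Latin square orthogonality and Frobenius-K\"onig with alternating sign matrices},
arXiv:2606.25884 (2026).

\bibitem{HZ}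
K.~Heinrich, L.~Zhu,
\emph{Existence of orthogonal Latin squares with aligned subsquares},
Discrete Math. 59 (1986) 69--78.

\end{thebibliography}
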